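# The Mixed Separable Extension Property fails for the compact operators

Throughout, $\mathbf K$ is the space of compact operators on $\ell^2$, and $(\bigoplus_i E_i)_{c_0}$ is the space of families $(x_i)$ with $x_i\in E_i$ and $\|x_i\|\to0$, with the supremum norm. "Operator" means bounded linear map.

## 1. Diagonal compact operators and Sobczyk's theorem

An **operator space** is a linear subspace $X\subset B(H)$, remembered together with the norms that all the spaces $M_n(X)\subset B(H^n)$ inherit. A linear map $T:X\to Z$ between operator spaces is **completely bounded** if the maps $(x_{ij})\mapsto (Tx_{ij})$ from $M_n(X)$ to $M_n(Z)$ are bounded uniformly in $n$; the supremum of their norms is $\|T\|_{cb}$. It is a **complete isometry** if all these maps are isometric.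

Bounded and completely bounded are really different, and the gap will matter. Transposition on $M_k$ is isometric. But $\sum_{i,j}e_{ij}\otimes e_{ji}$ is the flip unitary on $\mathbf C^k\otimes\mathbf C^k$, of norm $1$, and transposing the second leg gives $\sum_{i,j}e_{ij}\otimes e_{ij}$, which is $k$ times a rank-one projection. So the completely bounded norm of transposition on $M_k$ is at least $k$.

**Definition (MSEP).** An operator space $Z$ has the *Mixed Separable Extension Property* if, whenever $X\subset Y$ are separable operator spaces and $T:X\to Z$ is completely bounded, there is a bounded linear map $\tilde T:Y\to Z$ with $\tilde T|_X=T$. The extension $\tilde T$ need not be completely bounded.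

The notion is considered by Timur Oikhberg and Haskell P. Rosenthal in "On certain extension properties for the space of compact operators", arXiv:math/9905017 (1999), where they write: "We do not know if $\mathbf K$ has the MSEP." We shall prove that it does not.

We begin where extension is easy. The diagonal compact operators form a copy of $c_0$.

**Proposition 1 (Sobczyk's theorem).** Let $X\subset Y$ be separable normed spaces and $T:X\to c_0$ bounded. Then $T$ extends to $\tilde T:Y\to c_0$ with $\|\tilde T\|\le2\|T\|$.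

*Proof.* Write $Tx=(f_n(x))_n$, with $f_n\in X^*$, $\|f_n\|\le\|T\|$ and $f_n(x)\to0$ for every $x\in X$. By Hahn–Banach extend $f_n$ to $F_n\in Y^*$ with $\|F_n\|\le\|T\|$. The map $y\mapsto (F_n(y))_n$ has values in $\ell^\infty$, and we must correct it so that it lands in $c_0$.

Let $D$ be the ball of radius $\|T\|$ in $Y^*$. As $Y$ is separable, $D$ with the weak\* topology is compact and metrizable; let $d$ be a metric. Let $D_0=\{h\in D:h|_X=0\}$, a nonempty compact set. Every weak\* cluster point $F$ of $(F_n)$ satisfies $F(x)=\lim f_n(x)=0$ on $X$, so it lies in $D_0$. By compactness $d(F_n,D_0)\to0$. Choose $h_n\in D_0$ with $d(F_n,h_n)=d(F_n,D_0)$. Then $F_n-h_n\to0$ weak\*: any subsequence has a further subsequence along which $F_n\to F$ and $h_n\to h$ in $D$, and $d(F,h)=0$. Put $\tilde Ty=(F_n(y)-h_n(y))_n\in c_0$. $\square$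

**Proposition 2.** Let $I$ be countable and $A=(\bigoplus_{i\in I}K(H_i))_{c_0}$ with $\dim H_i\le m$ for all $i$. Then $A$ has the MSEP.

*Proof.* Reading off all matrix entries maps $A$ linearly onto $c_0(I')$, where $I'$ is the countable set of all entry positions in all blocks. A $k\times k$ matrix $x$ satisfies $\max|x_{ij}|\le\|x\|\le k\max|x_{ij}|$, so this is a Banach space isomorphism. If $I'$ is infinite, Proposition 1 extends every bounded map into $A$; if $I'$ is finite, Hahn–Banach in each coordinate does. $\square$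

So blocks of bounded size are harmless, even for a map $T$ that is only bounded. The isomorphism constant $m$ in the proof is a warning: what happens when the blocks grow?

## 2. Blocks of growing size: extensions, projections, and the statements

Let $T:X\to(\bigoplus_n M_n)_{c_0}$ be completely bounded, with components $T_n:X\to M_n$, and let us repeat the proof of Proposition 1. The first half survives. The Arveson–Wittstock extension theorem (maps into $B(H)$ extend with the same completely bounded norm) gives $F_n:Y\to M_n$ extending $T_n$ with $\|F_n\|_{cb}\le\|T\|_{cb}$. This is where complete boundedness of $T$ is used.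

In the second half we need uniformly bounded $h_n:Y\to M_n$ that vanish on $X$ and satisfy $\|F_n(y)-h_n(y)\|\to0$ for every $y\in Y$. For $c_0$ they came from the compact set $D$ in which all the $F_n$ lived. Now $F_n$ lives in a ball of $B(Y,M_n)$, a different space for each $n$. These balls are not contained in one compact set, and there is no cluster point for the $F_n$ to approach. A limit along an ultrafilter exists only as a map from $Y$ to an ultraproduct of the $M_n$, and to get the $h_n$ we would have to lift it back. This is the exact point where the argument stops.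

Look at the case in which lifting is the entire problem. Take finite-dimensional Hilbert spaces $V_N$, $N\ge 1$, put
$$J=\Big(\bigoplus_N B(V_N)\Big)_{c_0}\subset Y\subset\prod_N B(V_N),$$
and let $T$ be the identity of $J$. The coordinate maps $F_N(y)=y_N$ extend the components of $T$. Maps $h_N$ as above exist exactly when $y\mapsto(F_N(y)-h_N(y))_N$ can be made a bounded projection of $Y$ onto $J$.

It is instructive to see one such $Y$ where a projection *does* exist. Let $v=(v_N)$ with $v_N$ unitary, and let $Y$ be the C\*-algebra generated by $J$ and $v$. With $q:Y\to Y/J$ the quotient map, $Y/J$ is generated by the unitary $q(v)$, so $Y/J=C(\Omega)$ with $\Omega\subset\mathbf T$ the spectrum of $q(v)$. Interpolating linearly in the argument over the gaps of $\Omega$ gives a linear norm-one extension map $E:C(\Omega)\to C(\mathbf T)$. It produces continuous functions by uniform continuity, because all but finitely many gaps are short. Put $s(f)=(Ef)(v)\in Y$, by functional calculus. Then $q(s(f))=(Ef)(q(v))=f$, so $\mathrm{id}-s\circ q$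 is a bounded projection onto $J$. One unitary is not enough; we shall need a complicated group of them.

Fix a prime $p$ and put $R=\mathbf F_p[t]$ and $\Gamma=SL_3(R)$, a countable group.

**Theorem A.** There are finite-dimensional Hilbert spaces $V_N$ $(N\ge1)$ of strictly increasing dimensions and a separable unital C\*-algebra $Y\subset\prod_N B(V_N)$ containing $J:=(\bigoplus_N B(V_N))_{c_0}$ such that there is no bounded linear projection of $Y$ onto $J$.

**Corollary.** $\mathbf K$ fails the MSEP.

*Proof from Theorem A.* Let $H=\bigoplus_N V_N$ (Hilbert sum) and let $q_N$ be the projection onto $V_N$. View $J$ as block-diagonal operators in $K(H)\cong\mathbf K$; the inclusion $T:J\to K(H)$ is a complete isometry. The map $k\mapsto\sum_N q_Nkq_N$ is a contraction of $K(H)$ onto $J$ that fixes $J$: for compact $k$ we have $\|q_Nkq_N\|\to0$, and the norm of a block-diagonal operator is the supremum of its block norms. If $\tilde T:Y\to K(H)$ were a bounded extension of $T$, then $x\mapsto\sum_Nq_N\tilde T(x)q_N$ would be a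 bounded projection $Y\to J$, contradicting Theorem A. $\square$

We shall also prove two strengthenings.

**Theorem B.** (i) Let $\mathbf K_0=(\bigoplus_n M_n)_{c_0}$. An operator space $Z$ containing a subspace completely isomorphic to $\mathbf K_0$ and complemented in $Z$ by a *bounded* projection fails the MSEP. (ii) A C\*-subalgebra of $\mathbf K$ is $\cong(\bigoplus_iK(H_i))_{c_0}$, and it has the MSEP if and only if $\sup_i\dim H_i<\infty$.

**Theorem C.** The quotient $Y/J$ of Theorem A, and also $C^*_r(SL_3(\mathbf F_p[t]))$, fail Grothendieck's approximation property as Banach spaces.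

## 3. What a projection gives: linear lifts of a group of unitaries

For the moment let $\Gamma$ be any countable group with unitary representations $\pi_N$ on finite-dimensional spaces $V_N$. Put $\tilde e(g)=(\pi_N(g))_N$ and let $Y$ be the C\*-algebra generated by $J$ and $\{\tilde e(g):g\in\Gamma\}$. It is separable and unital, and $J$ is a closed ideal in it. Put $\mathcal E=Y/J$ and let $e_g$ be the class of $\tilde e(g)$. Since finitely many blocks can be removed modulo $J$,
$$\big\|[(y_N)_N]\big\|_{\mathcal E}\le\limsup_N\|y_N\|,\tag{1}$$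
and likewise for matrices over $\mathcal E$.

Suppose that $P:Y\to J$ is a bounded projection. Then $\mathrm{id}-P$ vanishes on $J$, so it induces an operator on $\mathcal E$. Its components are maps $\psi_N:\mathcal E\to B(V_N)$ with $\|\psi_N\|\le C:=1+\|P\|$ and $\psi_N(e_g)=\pi_N(g)-(P\tilde e(g))_N$. As $P\tilde e(g)\in J$,
$$\|\psi_N(e_g)-\pi_N(g)\|\to0\quad(N\to\infty),\qquad g\in\Gamma.\tag{2}$$
Let $\mathrm{tr}_N$ be the normalized trace on $B(V_N)$, and set
$$t_N(g)=\mathrm{tr}_N\big(\psi_N(e_g)\pi_N(g)^*\big),\qquad t_N(f)=\sum_gf(g)t_N(g)$$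
for finitely supported $f$. By (2), $t_N(g)\to1$ for each $g$, so $t_N(\mu)\to1$ for every finitely supported probability measure $\mu$.

We want to contradict this by averaging. Write $\rho(\mu)=\sum_g\mu(g)\rho(g)$, and suppose that there are finitely supported probability measures $\mu_L$ and numbers $\varepsilon(L)\to0$ with
$$\|(\overline{\pi_N}\otimes\pi_M)(\mu_L)\|\le\varepsilon(L)\qquad(M\ne N,\ L\ge1).\tag{3}$$
(For $M=N$ this is impossible, since $\overline{\pi_N}\otimes\pi_N$ fixes a unit vector.)

**The completely bounded case.** If we knew $\|\psi_N\|_{cb}\le C$, then (3) would finish the proof. Put $k=\dim V_N$. By (1) and (3), $\sum_g\mu_L(g)\overline{\pi_N(g)}\otimes e_g$ has norm $\le\varepsilon(L)$ in $B(\overline{V_N})\otimes\mathcal E=M_k(\mathcal E)$. Apply $\mathrm{id}\otimes\psi_N$: the result has norm $\le C\varepsilon(L)$. With $\xi=k^{-1/2}\sum_j\overline{v_j}\otimes v_j$ for an orthonormal basis $(v_j)$, one has $\langle(\overline B\otimes A)\xi,\xi\rangle=\frac1k\sum_{i,j}\overline{B_{ij}}A_{ij}=\mathrm{tr}_N(AB^*)$.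 So $|t_N(\mu_L)|\le C\varepsilon(L)$. Let $N\to\infty$: $1\le C\varepsilon(L)$ for every $L$, a contradiction.

**What boundedness alone gives.** For a merely bounded $\psi_N$ we can only argue entry by entry:
$$t_N(\mu_L)=\frac1k\sum_{i,j=1}^k\Big[\psi_N\Big(\sum_g\mu_L(g)\overline{\pi_N(g)_{ij}}\,e_g\Big)\Big]_{ij}.$$
By (1) the element inside $\psi_N$ has norm at most $\limsup_M\|\sum_g\mu_L(g)\overline{\pi_N(g)_{ij}}\,\pi_M(g)\|$. For $M\ne N$ the operator here is a block entry of $(\overline{\pi_N}\otimes\pi_M)(\mu_L)$, so the limsup is at most $\varepsilon(L)$. There are $k^2$ terms, hence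
$$|t_N(\mu_L)|\le\dim(V_N)\,C\,\varepsilon(L).\tag{4}$$
The dimension factor is fatal for the previous argument, in which $N\to\infty$ with $L$ fixed. Transposition shows why such a factor appears: amplifying a bounded map on $k\times k$ matrices can cost $k$.

But (4) is not useless. Compare the two iterated limits:
$$\lim_{N}t_N(\mu_L)=1\ \text{ for each }L,\qquad \lim_Lt_N(\mu_L)=0\ \text{ for each }N.$$
They contradict each other as soon as the second limit is *uniform in $N$*. So it suffices that $|t_N(\mu_L)-t_N(\mu_{L'})|$ is small for large $L,L'$, uniformly in $N$, and the only information allowed about $\psi_N$ is its norm as a Banach space operator. This is the idea of the proof: find measures on a group that are Cauchy against *every* functional of the form of $t_N$.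

## 4. A seminorm that tests against bounded maps

Let $G$ be a countable group and $f:G\to\mathbf R$ finitely supported. We multiply such functions by convolution, put $f^\vee(g)=f(g^{-1})$, and write $u_S$ for the uniform probability measure on a finite set $S$.

**Definition (data and seminorms).** A *datum* for $G$ consists of a unital C\*-algebra $\mathcal E$ with a homomorphism $g\mapsto e_g$ from $G$ to its unitary group; a von Neumann algebra $\mathcal M$ with a faithful normal tracial state $\tau$ and a homomorphism $\pi:G\to U(\mathcal M)$; and a linear contraction $\psi:\mathcal E\to\mathcal M$. Put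
$$\|f\|_{\mathrm d}=\sup_{\text{data}}\Big|\sum_gf(g)\,\tau\big(\psi(e_g)\pi(g)^*\big)\Big|,\qquad\|f\|_*=\sup_{\rho\text{ unitary rep.}}\|\rho(f)\|,$$
and $|||f|||=\max(\|f\|_{\mathrm d},\|f\|_*)\le\sum_g|f(g)|$.

All three are seminorms. In Section 3, $(\mathcal E,\ B(V_N),\ \mathrm{tr}_N,\ \pi_N,\ \psi_N/C)$ is a datum, so $|t_N(f)|\le C\|f\|_{\mathrm d}$.

*A small example.* Let $G=\{1,s\}$ and $f=\frac12(\delta_1-\delta_s)$. Take $\mathcal E=\mathbf C^2$, $e_s=(1,-1)$, $\mathcal M=\mathbf C$, $\pi=1$, $\psi(x,y)=y$. The value is $\frac12(1-(-1))=1$, so $\|f\|_{\mathrm d}=1$. The two homomorphisms $e$ and $\pi$ need not be related.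

*Not every group admits the measures we want.* Let $G=\mathbf Z$ and let $\mu_L$ be finitely supported probability measures tending to $0$ pointwise. They are not Cauchy for $\|\cdot\|_{\mathrm d}$. Indeed, take $\mathcal E=C(\mathbf T)$, $\mathcal M=L^\infty(\mathbf T)$, $e_g=\pi(g)=z^g$, and let $\psi$ be convolution with the $n$-th Fejér kernel, a contraction. Then $\tau(\psi(e_g)\pi(g)^*)=\varphi_n(g):=\max(0,1-|g|/n)$, and so $\|\mu_L-\mu_{L'}\|_{\mathrm d}\ge|\sum_g(\mu_L-\mu_{L'})(g)\varphi_n(g)|$. Given $L$, choose $n$ with $\sum_g\mu_L(g)\varphi_n(g)\ge\frac34$, then $L'$ so large that $\sum_g\mu_{L'}(g)\varphi_n(g)\le\frac14$; the norm is at least $\frac12$.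

Three properties will be used constantly.

* **(P1)** $|||ufv|||\le|||f|||$ for finitely supported probability measures $u,v$.
* **(P2)** $|||f^\vee|||=|||f|||$.
* **(P3)** If $H\le G$ and $f\in\mathbf R[H]$, then $|||f|||$ computed in $G$ is at most $|||f|||$ computed in $H$.

*Proof.* (P1): For $\|\cdot\|_*$ use $\|\rho(u)\|,\|\rho(v)\|\le1$. For $\|\cdot\|_{\mathrm d}$, by convexity take $u=\delta_a$, $v=\delta_b$. Since $\pi(agb)^*=\pi(b)^*\pi(g)^*\pi(a)^*$ and $\tau$ is a trace,
$$\tau\big(\psi(e_ae_ge_b)\pi(agb)^*\big)=\tau\big(\psi'(e_g)\pi(g)^*\big),\qquad\psi'(x)=\pi(a)^*\psi(e_axe_b)\pi(b)^*,$$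
and $\psi'$ is again a contraction. (P2): $\rho(f^\vee)=\rho(f)^*$ as $f$ is real. The map $\psi^\#(x)=\psi(x^*)^*$ is linear with the same norm as $\psi$, and $\tau(\psi^\#(e_g)\pi(g)^*)=\overline{\tau(\pi(g)\psi(e_{g^{-1}}))}=\overline{\tau(\psi(e_{g^{-1}})\pi(g^{-1})^*)}$. So data values of $f^\vee$ are conjugates of data values of $f$, and conversely. (P3): Restrict data and representations from $G$ to $H$. $\square$

**Proposition 3.** Let $\Gamma,\pi_N,V_N,Y,J$ be as in Section 3, and suppose that there are finitely supported probability measures $\mu_L$ on $\Gamma$ and $\varepsilon(L)\to0$ such that (3) holds and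
$$|||\mu_L-\mu_{L'}|||\le\varepsilon(L)\qquad(L'\ge L\ge1).\tag{5}$$
Then there is no bounded projection of $Y$ onto $J$.

*Proof.* Let $P$ be one, with $\psi_N,t_N,C$ as in Section 3. By (5), $|t_N(\mu_L)|\le|t_N(\mu_{L'})|+C\varepsilon(L)$ for $L'\ge L$. For fixed $N$ let $L'\to\infty$; by (4), $t_N(\mu_{L'})\to0$. So $|t_N(\mu_L)|\le C\varepsilon(L)$ for all $N$ and $L$. Now fix $L$ and let $N\to\infty$. As $\mu_L$ is finitely supported, (2) gives $t_N(\mu_L)\to1$. Hence $1\le(1+\|P\|)\varepsilon(L)$ for every $L$, contradicting $\varepsilon(L)\to0$. $\square$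

It remains to produce measures satisfying (5), which concerns the group only, and representations satisfying (3).

## 5. The Heisenberg estimate

The basic computation is in the Heisenberg group over $\mathbf F_p$. Let $A,B,Z\cong\mathbf F_p$ with $Z$ central and $[a,b]=ab\in Z$ (the product in $\mathbf F_p$), and consider $f=u_A(\delta_1-u_Z)u_B$. In a representation where $Z$ acts trivially, $\delta_1-u_Z$ acts as $0$. In the representation on $\ell^2(\mathbf F_p)$ with a nontrivial central character, $u_Z$ acts as $0$, $A$ acts by modulations and $B$ by translations. So $u_A$ is the projection onto $\delta_0$, $u_B$ is the projection onto the constants, and the norm of their product is $|\langle\delta_0,p^{-1/2}\mathbf 1\rangle|=p^{-1/2}$. Thus $\|f\|_*=p^{-1/2}$. The next lemma says that $\|\cdot\|_{\mathrm d}$ obeys the same bound, in greater generality.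

**Lemma 4.** Let $H$ be a finite group, $A,B$ abelian subgroups, and $Z$ a central subgroup with $[a,b]=aba^{-1}b^{-1}\in Z$ for $a\in A$, $b\in B$. Let $W\subset W'\subset Z$ be subgroups and $\Omega=\{\eta\in\hat Z:\eta|_W=1,\ \eta|_{W'}\ne1\}$. Let $B'\subset B$ be a subgroup such that

(∗) for all $\eta\in\Omega$ and $b\in B'\setminus\{1\}$, the character $\eta_b:a\mapsto\eta([a,b])$ of $A$ is nontrivial.

Then $|||u_A(u_W-u_{W'})u_B|||\le|B'|^{-1/2}$.

*Proof.* Write $n=|B'|$ and $w=u_W-u_{W'}$.

**Step 1: reductions and commutation rules.** This step replaces $B$ by $B'$ and records how spectral projections move past $B$. As $u_B=u_{B'}u_B$, (P1) lets us take $f=u_Awu_{B'}$. For $\eta\in\hat Z$,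
$$\sum_zw(z)\eta(z)=1_\Omega(\eta),\tag{6}$$
because the left side is $1$ or $0$ according to $\eta|_W=1$ or not, minus the same for $W'\supset W$. Commutators $[a,b]$ are central, so $[aa',b]=[a,b][a',b]$ and $[a,bb']=[a,b][a,b']$. Hence for $\chi\in\hat Z$ the function $\chi_b(a)=\chi([a,b])$ is a character of $A$; the map $b\mapsto\chi_b$ is a homomorphism, and $\chi_b$ is multiplicative in $\chi$ as well.

Given a datum, let $R_\chi,R_\alpha\in\mathcal E$ ($\chi\in\hat Z$, $\alpha\in\hat A$) be the spectral projections of $e|_Z$ and $e|_A$; for example $R_\alpha=|A|^{-1}\sum_a\overline{\alpha(a)}e_a$, so that $e_aR_\alpha=\alpha(a)R_\alpha$. Let $Q_\chi,Q_\alpha\in\mathcal M$ be those of $\pi|_Z,\pi|_A$. The $R_\chi$ commute with $e(A\cup B\cup Z)$, and the $Q_\chi$ with $\pi(A\cup B\cup Z)$. From $ab=[a,b]ba$ we get $e_ae_bR_\chi=\chi_b(a)e_be_aR_\chi$. Averaging over $a$ against $\overline{\alpha(a)}$,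
$$R_\alpha e_bR_\chi=e_bR_{\alpha\bar\chi_b}R_\chi,\qquad\pi(b)^*Q_\alpha Q_\chi=Q_{\alpha\bar\chi_b}\pi(b)^*Q_\chi.\tag{7}$$
The second formula follows from the first one for $\pi$, multiplied on the left by $\pi(b)^*$ and on the right by $\pi(b)^*$.

**Step 2: the bound for $\|\cdot\|_*$.** This generalizes the computation with two vectors. For a unitary representation $\rho$, whose spectral projections we again denote by $R$, let $P_A=R_{\alpha=1}$, $P_{B'}=\rho(u_{B'})$ and $R_\Omega=\sum_{\eta\in\Omega}R_\eta$. By (6), $\rho(f)=P_AR_\Omega P_{B'}$, and therefore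
$$\rho(f)\rho(f)^*=P_AP_{B'}P_AR_\Omega=\frac1n\sum_{b\in B'}P_A\rho(b)P_AR_\Omega.$$
For $b\ne1$ and $\eta\in\Omega$, (7) gives $P_A\rho(b)P_AR_\eta=\rho(b)R_{\bar\eta_b}R_1R_\eta=0$, as $\eta_b\ne1$ by (∗). Only $b=1$ contributes: $\rho(f)\rho(f)^*=\frac1nP_AR_\Omega$, so $\|\rho(f)\|\le n^{-1/2}$.

**Step 3: diagonalizing a data value.** This step rewrites the quantity to be bounded,
$$S=\sum_{a\in A,\,z\in Z,\,b\in B'}\frac{w(z)}{|A|\,n}\,\tau\big(\psi(e_ae_ze_b)\,\pi(b)^*\pi(z)^*\pi(a)^*\big),$$
as a sum over characters. We have $|A|^{-1}\sum_ae_a\otimes\pi(a)^*=\sum_\alpha R_\alpha\otimes Q_\alpha$ by orthogonality of characters. Also, by (6), $\sum_zw(z)e_z\otimes\pi(z)^*=\sum_{\chi',\chi}\sum_zw(z)(\chi'\bar\chi)(z)R_{\chi'}\otimes Q_\chi=\sum_\chi\sum_{\chi'\in\chi\Omega}R_{\chi'}\otimes Q_\chi$. Note the two central characters: $\chi'$ on the $\mathcal E$ side and $\chi$ on the $\mathcal M$ side, tied only by $\chi'\bar\chi\in\Omega$. So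
$$S=\frac1n\sum_\chi\sum_{b\in B'}\sum_\alpha\tau\Big(\psi\Big(\sum_{\chi'\in\chi\Omega}R_\alpha e_bR_{\chi'}\Big)\,\pi(b)^*Q_\alpha Q_\chi\Big).$$
For fixed $\chi,b$ substitute $\alpha=\delta\chi_b$. With $\eta=\chi'\bar\chi\in\Omega$, (7) turns $R_{\delta\chi_b}e_bR_{\chi'}$ into $e_bR_{\delta\bar\eta_b}R_{\chi'}$, and $\pi(b)^*Q_{\delta\chi_b}Q_\chi$ into $Q_\delta\pi(b)^*Q_\chi$. Hence
$$S=\frac1n\sum_{\chi,\delta}\ \sum_{b\in B'}\tau(\psi(x_b)y_b),\qquad x_b=\sum_{\chi'\in\chi\Omega}e_bR_{\delta\bar\eta_b}R_{\chi'},\qquad y_b=Q_\delta\pi(b)^*Q_\chi.$$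

**Step 4: Fourier transform over $B'$.** This step groups the terms so that boundedness of $\psi$ is enough. Fix $\chi,\delta$. For $\beta\in\widehat{B'}$ let $X_\beta=\sum_b\overline{\beta(b)}x_b$ and $Y_\beta=\sum_b\beta(b)y_b$. By orthogonality, $\sum_b\tau(\psi(x_b)y_b)=\frac1n\sum_\beta\tau(\psi(X_\beta)Y_\beta)$. We use
$$|\tau(Ty)|\le\|T\|\,\tau(|y|),\tag{8}$$
which follows from the polar decomposition $y=v|y|$ and Cauchy–Schwarz applied to $\tau(|y|^{1/2}Tv|y|^{1/2})$. So we need $\|X_\beta\|$ and $\sum_\beta\tau(|Y_\beta|)$. Let $B'_\chi=\{b\in B':\chi_b=1\}$, a subgroup, and $n_\chi=|B'_\chi|$.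

**Step 5: $\|X_\beta\|\le\sqrt{n_\chi}$.** Here (∗) is used. For $b\ne b'$ in $B'$ and $\eta\in\Omega$ we have $\eta_b\bar\eta_{b'}=\eta_{bb'^{-1}}\ne1$. Since the projections $R_{\chi'}$ are mutually orthogonal and commute with everything present,
$$x_bx_{b'}^*=\sum_{\chi'\in\chi\Omega}e_bR_{\delta\bar\eta_b}R_{\delta\bar\eta_{b'}}R_{\chi'}e_{b'}^*=0.$$
Hence $X_\beta X_\beta^*=\sum_bx_bx_b^*$. By (7), $e_bR_\gamma e_b^*R_{\chi'}=R_{\gamma\chi'_b}R_{\chi'}$. With $\gamma=\delta\bar\eta_b$ and $\bar\eta_b\chi'_b=\chi_b$ this gives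
$$X_\beta X_\beta^*=\Big(\sum_{\chi'\in\chi\Omega}R_{\chi'}\Big)\sum_{b\in B'}R_{\delta\chi_b}.$$
In the last sum each projection that occurs does so $n_\chi$ times, and distinct ones are orthogonal. So the norm is at most $n_\chi$.

**Step 6: $\sum_\beta\tau(|Y_\beta|)=n\sqrt{n/n_\chi}\;\tau(Q_\delta Q_\chi)$.** This is the matching computation on the $\mathcal M$ side. Let $Q'_\beta=\frac1n\sum_b\overline{\beta(b)}\pi(b)=\frac1n\sum_b\beta(b)\pi(b)^*$ be the spectral projection of $\pi|_{B'}$. Then $Y_\beta=nQ_\delta Q'_\beta Q_\chi$, and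
$$Y_\beta Y_\beta^*=n^2Q_\delta Q'_\beta Q_\delta Q_\chi=n\sum_{b\in B'}\overline{\beta(b)}\,Q_\delta\pi(b)Q_\delta Q_\chi.$$
By (7) for $\pi$, $Q_\delta\pi(b)Q_\delta Q_\chi=\pi(b)Q_{\delta\bar\chi_b}Q_\delta Q_\chi$. This is $0$ unless $\chi_b=1$. If $\chi_b=1$, it says that $\pi(b)$ commutes with $Q_\delta Q_\chi$. So
$$Y_\beta Y_\beta^*=n\,n_\chi\,Q''_\beta Q_\delta Q_\chi,$$
where $Q''_\beta$, the spectral projection of $\pi|_{B'_\chi}$ for the character $\beta|_{B'_\chi}$, commutes with $Q_\delta Q_\chi$. Since $\tau(|Y_\beta|)=\tau(|Y_\beta^*|)$ and $|Y_\beta^*|=(Y_\beta Y_\beta^*)^{1/2}$, we get $\tau(|Y_\beta|)=\sqrt{nn_\chi}\,\tau(Q''_\beta Q_\delta Q_\chi)$. Each character of $B'_\chi$ has $n/n_\chi$ extensions to $B'$, and the spectral projections of $\pi|_{B'_\chi}$ sum to $1$. So the sum over $\beta$ is $\sqrt{nn_\chi}\,\frac n{n_\chi}\tau(Q_\delta Q_\chi)$, as claimed.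

**Step 7: conclusion.** We put the two bounds together; the unknown $n_\chi$ cancels. As $\|\psi(X_\beta)\|\le\|X_\beta\|$ and $\sum_{\chi,\delta}\tau(Q_\delta Q_\chi)=1$,
$$|S|\le\frac1{n^2}\sum_{\chi,\delta}\sqrt{n_\chi}\cdot n\sqrt{n/n_\chi}\;\tau(Q_\delta Q_\chi)=n^{-1/2}.\qquad\square$$

In the Heisenberg group over $\mathbf F_p$ with $B'=B$ the cancellation is easy to see. If $\chi=1$, then $n_\chi=p$: the $X_\beta$ may be as large as $\sqrt p$, but the $Y_\beta$ are small. If $\chi\ne1$, then $n_\chi=1$ and the roles are exchanged.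

## 6. Measures on $SL_3(\mathbf F_p[t])$ that are Cauchy

From now on $\Gamma=SL_3(R)$, $R=\mathbf F_p[t]$. Let $e_{ij}(f)=1+fE_{ij}$ and $U_{ij}(r)=\{e_{ij}(f):\deg f\le r\}$, a finite group. Index the six positions by $\mathbf Z/6$:
$$0=12,\quad1=13,\quad2=23,\quad3=21,\quad4=31,\quad5=32,$$
write $e_i(f),U_i(r)$ accordingly, and put $x_i(r)=u_{U_i(r)}$. We call $r$ the level. Recall $[e_{ij}(f),e_{jk}(g)]=e_{ik}(fg)$ for distinct $i,j,k$, and that $e_{ij},e_{kl}$ commute if $j\ne k$ and $i\ne l$. Going around the hexagon, the pairs $(12,23)$, $(21,13)$, $(23,31)$, $(32,21)$, $(31,12)$, $(13,32)$ have commutators in positions $13,23,21,31,32,12$. So for every $i\in\mathbf Z/6$: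

* the commutator of $e_{i-1}(f)$ and $e_{i+1}(g)$, in either order, is $e_i(\pm fg)$;
* $e_i(\cdot)$ commutes with $e_{i\pm1}(\cdot)$.

Every position is thus the center of a Heisenberg group formed with its two neighbors, and Lemma 4 lets us change the level of $x_i$ when it stands between $x_{i-1}$ and $x_{i+1}$.

**Lemma 5.** Let $i\in\mathbf Z/6$, $\nu=\pm1$, $0\le c<c'$, $r,s\ge0$, $d_0=\max(0,c'-r)$, $d_1=\min(s,c+1)$, and $d_0\le d_1$. Then
$$|||x_{i-\nu}(r)\,(x_i(c)-x_i(c'))\,x_{i+\nu}(s)|||\le p^{-(d_1-d_0+1)/2}.$$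

*Proof.* Apply Lemma 4 and (P3) with $A=U_{i-\nu}(r)$, $B=U_{i+\nu}(s)$, $Z=U_i(\max(c',r+s))$, $W=U_i(c)$, $W'=U_i(c')$. Since $Z$ commutes with $A$ and $B$ and contains their commutators, $H=AZB$ is a finite group in which $Z$ is central. Let $B'=\{e_{i+\nu}(g):g\in\mathrm{span}(t^{d_0},\dots,t^{d_1})\}$. It lies in $B$ because $d_1\le s$, and $|B'|=p^{d_1-d_0+1}$.

We check (∗). View $\eta\in\Omega$ as a character of polynomials and let $k$ be minimal such that $\eta$ is nontrivial on $\{\deg\le k\}$; then $c<k\le c'$. Let $0\ne g\in\mathrm{span}(t^{d_0},\dots,t^{d_1})$ have degree $e$ and leading coefficient $g_e$. Then $e\le d_1\le c+1\le k$ and $0\le k-e\le c'-d_0\le r$, so $e_{i-\nu}(\lambda t^{k-e})\in A$ for all $\lambda\in\mathbf F_p$. The product $\lambda t^{k-e}g$ is $\lambda g_et^k$ plus terms of degree $<k$, on which $\eta$ is trivial. So $\eta$ takes at the commutator the value $\eta(\pm\lambda g_et^k)$, which is $\ne1$ for some $\lambda$, since $\eta$ is trivial on $\{\deg\le k-1\}$ but not on $\{\deg\le k\}$. $\square$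

We want to raise levels $L$ to $L+1$ at a cost that is summable in $L$. Consider $x_u(a)x_v(a+L)x_w(L)$ at three consecutive positions. Raising $v$ from $a+L$ to $a+L+1$ directly requires, in Lemma 5, $d_0=L+1$ and $d_1=\min(L,a+L+1)=L$, so the lemma does not apply. If we first raise $w$ to $L+1$, then $d_0=d_1=L+1$ and the error is only $p^{-1/2}$. The remedy is to borrow: raise $w$ all the way to $2L$, which its *other* neighbor $y$ makes cheap, then raise $v$, and then give the excess back.

**Lemma 6.** Let $i\in\mathbf Z/6$, $\nu=\pm1$, $(u,v,w,y)=(i,i+\nu,i+2\nu,i+3\nu)$, $L\ge1$, $a,d\in\{L,L+1\}$. Then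
$$|||x_u(a)x_v(a+L)x_w(L)x_y(d)-x_u(a)x_v(a+L+1)x_w(L+1)x_y(d)|||\le3p^{-L/2},$$
and the same holds for the reversed words $x_y(d)x_w(\cdot)x_v(\cdot)x_u(a)$.

*Proof.* Each step applies Lemma 5 to three consecutive letters and (P1) to the remaining one.

**Step 1: borrow.** In $x_v(a+L)\,x_w(\cdot)\,x_y(d)$ change the level of $w$ from $c=L$ to $c'=2L$. Here $d_0=\max(0,L-a)=0$ and $d_1=\min(d,L+1)\ge L$. The error is $\le p^{-(L+1)/2}$.

**Step 2: raise $v$.** In $x_u(a)\,x_v(\cdot)\,x_w(2L)$ change $v$ from $c=a+L$ to $c'=a+L+1$. Here $d_0=L+1$ and $d_1=\min(2L,a+L+1)=2L$, and $d_0\le d_1$ as $L\ge1$. The error is $\le p^{-L/2}$.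

**Step 3: return.** In $x_v(a+L+1)\,x_w(\cdot)\,x_y(d)$ change $w$ from $2L$ down to $L+1$. If $L=1$ there is nothing to do. Otherwise $c=L+1$, $c'=2L$, $d_0=\max(0,L-a-1)=0$, $d_1=\min(d,L+2)\ge L$. The error is $\le p^{-(L+1)/2}$.

The sum is at most $3p^{-L/2}$. For reversed words use (P2), since $x_i(r)^\vee=x_i(r)$ and $\vee$ reverses products. $\square$

For $a_0,a_2,a_3,a_5\ge0$ put
$$M(a_0,a_2,a_3,a_5)=x_0(a_0)x_1(a_0+a_2)x_2(a_2)\cdot x_3(a_3)x_4(a_3+a_5)x_5(a_5).$$
The upper unitriangular matrices whose entries in positions $12,13,23$ have degrees at most $a_0$, $a_0+a_2$, $a_2$ form a finite group, and each of its elements factors uniquely as a product from $U_0U_1U_2$, and uniquely as one from $U_2U_1U_0$ (same levels). So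
$$x_0(a_0)x_1(a_0+a_2)x_2(a_2)=x_2(a_2)x_1(a_0+a_2)x_0(a_0)\tag{9}$$
is the uniform measure of this group. In the same way $x_3(a_3)x_4(a_3+a_5)x_5(a_5)=x_5(a_5)x_4(a_3+a_5)x_3(a_3)$ is uniform on a group of lower unitriangular matrices. Put
$$\mu_L=M(L,L,L,L)=u_{\Gamma_+(L)}\,u_{\Gamma_-(L)},$$
where $\Gamma_+(L)$ and $\Gamma_-(L)$ are the corresponding groups of upper and lower unitriangular matrices.

**Proposition 7.** $|||\mu_L-\mu_{L+1}|||\le12p^{-L/2}$ for $L\ge1$. Hence $|||\mu_L-\mu_{L'}|||\le\varepsilon(L):=\sum_{l\ge L}12p^{-l/2}$ for $L'\ge L$, and $\varepsilon(L)\to0$.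

*Proof.* Raise the four parameters one at a time, in the order $a_2,a_3,a_0,a_5$. Each change applies Lemma 6 to four consecutive letters and (P1) to the others, and costs $3p^{-L/2}$.

**Step 1: $(L,L,L,L)\to(L,L+1,L,L)$.** We raise $a_2$. In the word $x_0x_1x_2x_3x_4x_5$ use $x_0(L)x_1(2L)x_2(L)x_3(L)$ with $(u,v,w,y)=(0,1,2,3)$, $a=L$, $d=L$. The levels of $x_1,x_2$ become $2L+1$, $L+1$.

**Step 2: $(L,L+1,L,L)\to(L,L+1,L+1,L)$.** We raise $a_3$. In the same order use the reversed word $x_2(L+1)x_3(L)x_4(2L)x_5(L)$ with $(u,v,w,y)=(5,4,3,2)$, $a=a_5=L$, $d=a_2=L+1$.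

**Step 3: $(L,L+1,L+1,L)\to(L+1,L+1,L+1,L)$.** We raise $a_0$, for which $x_0$ must be next to the lower block. By (9) and its analogue rewrite the word as $x_2x_1x_0\,x_5x_4x_3$. Use $x_2(L+1)x_1(2L+1)x_0(L)x_5(L)$ with $(u,v,w,y)=(2,1,0,5)$, $a=a_2=L+1$, $d=a_5=L$.

**Step 4: $(L+1,L+1,L+1,L)\to(L+1,L+1,L+1,L+1)$.** We raise $a_5$. In the order of Step 3 use the reversed word $x_0(L+1)x_5(L)x_4(2L+1)x_3(L+1)$ with $(u,v,w,y)=(3,4,5,0)$, $a=a_3=L+1$, $d=a_0=L+1$.

The second claim follows by the triangle inequality and convergence of the geometric series. $\square$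

Thus (5) holds.

## 7. Congruence quotients and representations without fixed vectors

Choose monic irreducible $P_1,P_2,\dots\in R$ of strictly increasing degrees. Let $k_N=R/(P_N)$, $G_N=SL_3(R/(P_N^2))$, and
$$K_N=\ker\big(G_N\to SL_3(k_N)\big)=\{1+P_NX:X\in M_3(k_N),\ \mathrm{tr}X=0\}.$$
Here $P_NX$ depends only on $X$ modulo $P_N$, and $\det(1+P_NX)=1+P_N\mathrm{tr}X$. Also $(1+P_NX)(1+P_NX')=1+P_N(X+X')$, so $K_N$ is an abelian normal subgroup, on which $g\in G_N$ acts by $X\mapsto\bar gX\bar g^{-1}$, where $\bar g$ is the reduction of $g$ modulo $P_N$.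

Let $\theta$ be a nontrivial additive character of the finite field $k_N$, let $\Theta\in M_3(k_N)$ have irreducible characteristic polynomial (the companion matrix of an irreducible cubic), and put $\chi_\Theta(1+P_NX)=\theta(\mathrm{tr}(X\Theta))$. Let $\pi_N$ be the unitary representation $\mathrm{Ind}_{K_N}^{G_N}\chi_\Theta$, pulled back to $\Gamma$, on the space $V_N$. Reduction $G_N\to SL_3(k_N)$ is onto, since $SL_3(k_N)$ is generated by elementary matrices and these lift. So $\dim V_N=[G_N:K_N]=|SL_3(k_N)|$, which is strictly increasing in $N$.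

Let $D_N=\{1+P_NX:X\text{ strictly upper triangular}\}\subset K_N$.

**Lemma 8.** $V_N$ has no nonzero $D_N$-fixed vector.

*Proof.* As $K_N$ is normal, $\pi_N|_{K_N}$ (as a representation of $G_N$ restricted to $K_N$) is a sum of conjugates of $\chi_\Theta$. Because $\mathrm{tr}(\bar gX\bar g^{-1}\Theta)=\mathrm{tr}(X\bar g^{-1}\Theta\bar g)$, these are characters $\chi_{\Theta'}$ with $\Theta'$ conjugate to $\Theta$. If there were a nonzero $D_N$-fixed vector, then some $\chi_{\Theta'}$ would be trivial on $D_N$: $\theta(\mathrm{tr}(X\Theta'))=1$ for all strictly upper triangular $X$. Replacing $X$ by $\lambda X$, $\lambda\in k_N$, and using $\theta\ne1$, we get $\mathrm{tr}(X\Theta')=\sum_{i<j}X_{ij}\Theta'_{ji}=0$ for all such $X$. So $\Theta'$ is upper triangular and its characteristic polynomial splits over $k_N$, contradicting irreducibility. $\square$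

**Lemma 9.** For $M\ne N$ and all $L\ge1$, $\ \big\|\sum_g\mu_L(g)\,\overline{\pi_N(g)}\otimes\pi_M(g)\big\|\le\varepsilon(L)$.

*Proof.* Let $\rho=\overline{\pi_N}\otimes\pi_M$, a unitary representation of $\Gamma$, and let $L'\ge\max(L,\,2\deg P_N+2\deg P_M)$. Then $\Gamma_+(L')$ contains $e_{ij}(P_N^2P_Mh)$ for $i<j$ and $\deg h<\deg P_M$. These elements are $1$ modulo $P_N^2$, so they act trivially under $\pi_N$. Their images in $G_M$ are $1+P_M(P_N^2h)E_{ij}$. As $P_N$ and $P_M$ are distinct monic irreducibles, $P_N^2$ is invertible modulo $P_M$, so $P_N^2h$ runs through all of $k_M$, and these images generate $D_M$. A vector fixed by $\rho(\Gamma_+(L'))$ is therefore fixed by $1\otimes\pi_M(D_M)$ and lies in $\overline{V_N}\otimes V_M^{D_M}=0$, by Lemma 8. Now $\rho(u_{\Gamma_+(L')})$ is the projection onto the fixed vectors of $\Gamma_+(L')$, so it is $0$, and $\rho(\mu_{L'})=\rho(u_{\Gamma_+(L')})\rho(u_{\Gamma_-(L')})=0$. By Proposition 7, $\|\rho(\mu_L)\|\le\|\rho(\mu_{L'})\|+\varepsilon(L)=\varepsilon(L)$. $\square$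

**Proof of Theorem A.** With $V_N,\pi_N$ as above, let $Y$ be the C\*-algebra generated by $J$ and $\{(\pi_N(g))_N:g\in\Gamma\}$; it is separable and unital. Lemma 9 is (3) and Proposition 7 is (5), with the same $\varepsilon(L)\to0$. By Proposition 3 there is no bounded projection of $Y$ onto $J$. By the Corollary in Section 2, $\mathbf K$ does not have the MSEP. $\blacksquare$

## 8. Complemented copies of $(\bigoplus M_n)_{c_0}$ and the C\*-subalgebras of $\mathbf K$

**Proof of Theorem B (i).** The numbers $\dim V_N$ are distinct, so $J$ is a sub-sum of $\mathbf K_0=(\bigoplus_nM_n)_{c_0}$, and dropping the other blocks is a completely contractive projection $\mathbf K_0\to J$. Let $\Phi:\mathbf K_0\to W\subset Z$ be a complete isomorphism onto $W$ and let $Q:Z\to W$ be a bounded projection. If $Z$ had the MSEP, the completely bounded map $\Phi|_J:J\to Z$ would extend to a bounded $\tilde T:Y\to Z$. On $J$ we have $\Phi^{-1}Q\tilde T=\Phi^{-1}Q\Phi=\mathrm{id}$. So $\Phi^{-1}Q\tilde T:Y\to\mathbf K_0$, followed by the projection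 $\mathbf K_0\to J$, would be a bounded projection of $Y$ onto $J$, contradicting Theorem A. $\square$

For example, $\mathbf K\otimes_{\min}F$ fails the MSEP for every operator space $F\ne0$. Take $f\in F$ of norm $1$ and $\varphi\in F^*$ of norm $1$ with $\varphi(f)=1$. Then $x\mapsto x\otimes f$ is a complete isometry of $\mathbf K$ onto a subspace that is complemented by $z\mapsto(\mathrm{id}\otimes\varphi)(z)\otimes f$, and $\mathbf K_0$ is complemented in $\mathbf K$ by block-diagonal truncation.

**Proof of Theorem B (ii).** The structure statement is classical (Arveson, *An Invitation to C\*-algebras*, §1.4); the isomorphism is one of C\*-algebras, hence completely isometric.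

Suppose that $\sup_i\dim H_i=\infty$. If some $H_i$ is infinite-dimensional, decompose it as an orthogonal sum of spaces of dimensions $1,2,3,\dots$. The block-diagonal operators in $K(H_i)$ form a copy of $\mathbf K_0$, which is completely contractively complemented by projecting to the summand $K(H_i)$ and truncating. Otherwise choose distinct $i_n$ with $\dim H_{i_n}\ge n$ and compress the $i_n$-th summand to an $n\times n$ corner; again $\mathbf K_0$ is completely contractively complemented. In both cases the MSEP fails by (i).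

If $\dim H_i\le m$ for all $i$, the index set is countable because the algebra is separable, and the MSEP holds by Proposition 2. $\square$

## 9. Failure of the approximation property for $Y/J$ and $C^*_r(SL_3(\mathbf F_p[t]))$

A Banach space $A$ has the **approximation property** if for every compact $S\subset A$ and $\delta>0$ there is a finite-rank operator $F$ on $A$ with $\|Fx-x\|\le\delta$ on $S$. Recall that the projective tensor product $E\hat\otimes A$ is the completion of $E\otimes A$ in the norm $\inf\sum\|\varphi_j\|\|a_j\|$ (the infimum over all representations $\sum\varphi_j\otimes a_j$), and that $(E\hat\otimes A)^*=L(A,E^*)$. An element $u=\sum\varphi_j\otimes a_j\in A^*\hat\otimes A$ has a trace $\mathrm{tr}\,u=\sum\varphi_j(a_j)$ and induces the operator $x\mapsto\sum\varphi_j(x)a_j$; both depend continuously on $u$. By Grothendieck's criterion (Lindenstrauss–Tzafriri, *Classical Banach Spaces I*, Thm 1.e.4), $A$ fails the approximation property as soon as some $u\in A^*\hat\otimes A$ induces the zero operator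 but has $\mathrm{tr}\,u\ne0$.

The seminorm $\|\cdot\|_{\mathrm d}$ is made for this. Let $(\mathcal M,\tau,\pi)$ be as in a datum, with predual $\mathcal M_*$, and let $A$ be a unital C\*-algebra with a homomorphism $g\mapsto e_g$ from $\Gamma$ to its unitary group. Since $(\mathcal M_*\hat\otimes A)^*=L(A,\mathcal M)$, the norm of $\sum_gf(g)\,\tau(\cdot\,\pi(g)^*)\otimes e_g$ in $\mathcal M_*\hat\otimes A$ is
$$\sup_{\|\psi:A\to\mathcal M\|\le1}\Big|\sum_gf(g)\,\tau(\psi(e_g)\pi(g)^*)\Big|\le\|f\|_{\mathrm d}.\tag{10}$$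

**Proof of Theorem C for $A=C^*_r(\Gamma)$.** Let $\mathcal M=L(\Gamma)$ with its canonical trace $\tau$, $\pi=\lambda$, $e_g=\lambda_g$.

**Step 1: a limit tensor of trace $1$.** By (10) and Proposition 7 the tensors $\sum_g\mu_L(g)\,\tau(\cdot\,\lambda_g^*)\otimes\lambda_g$ are Cauchy in $\mathcal M_*\hat\otimes A$. Restricting functionals from $\mathcal M$ to $A$ maps $\mathcal M_*\hat\otimes A$ contractively to $A^*\hat\otimes A$. So there is a limit $u\in A^*\hat\otimes A$, and $\mathrm{tr}\,u=\lim_L\sum_g\mu_L(g)\tau(\lambda_g\lambda_g^*)=1$.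

**Step 2: the operator is zero.** The operator of $u$ maps $\lambda_h$ to $\lim_L\mu_L(h)\lambda_h$. As $\Gamma_+(L)\cap\Gamma_-(L)=\{1\}$, an element $h$ has at most one factorization in $\Gamma_+(L)\Gamma_-(L)$, so $\mu_L(h)\le(|\Gamma_+(L)||\Gamma_-(L)|)^{-1}\to0$. The $\lambda_h$ span a dense subspace, so $u$ induces the zero operator. $\square$

**Proof of Theorem C for $A=\mathcal E=Y/J$.** Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbf N$ and $\tau_{\mathcal U}([y])=\lim_{\mathcal U}\mathrm{tr}_N(y_N)$. It is well defined, since $\mathrm{tr}_N(y_N)\to0$ for $y\in J$, and it is a tracial state on $\mathcal E$. Let $\mathcal M$ be its GNS von Neumann algebra, with the vector state $\tau$ of the GNS vector $\xi$, and let $\pi(g)$ be the image of $e_g$. By density $\tau$ is a normal trace on $\mathcal M$. It is faithful: if $\tau(x^*x)=0$, then for $a$ in the image of $\mathcal E$ we have $\|xa\xi\|^2=\tau(a^*x^*xa)=\tau(xaa^*x^*)\le\|a\|^2\tau(xx^*)=\|a\|^2\tau(x^*x)=0$, so $x=0$.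

**Step 1: a limit tensor of trace $1$.** By (10) and Proposition 7, $\sum_g\mu_L(g)\,\tau(\cdot\,\pi(g)^*)\otimes e_g$ is Cauchy in $\mathcal M_*\hat\otimes\mathcal E$. Composing functionals with $\mathcal E\to\mathcal M$, we see that $\sum_g\mu_L(g)\,\tau_{\mathcal U}(\cdot\,e_g^*)\otimes e_g$ is Cauchy in $\mathcal E^*\hat\otimes\mathcal E$. Its limit $u$ has trace $\lim_L\sum_g\mu_L(g)\tau_{\mathcal U}(e_ge_g^*)=1$.

**Step 2: the operator is zero.** We have $u(e_h)=\lim_L\sum_g\mu_L(g)\,\tau_{\mathcal U}(e_he_g^*)\,e_g$, and we bound the terms by Lemma 9. Fix $M$ and let $N\ne M$, $k=\dim V_N$. Then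
$$\mathrm{tr}_N(\pi_N(h)\pi_N(g)^*)=\frac1k\sum_{i,j}\pi_N(h)_{ij}\overline{\pi_N(g)_{ij}}=\omega\big(\overline{\pi_N(g)}\big),\qquad\omega(B)=\frac1k\mathrm{Tr}\big(\pi_N(h)^{T}B\big),$$
where $\mathrm{Tr}$ is the usual trace of $k\times k$ matrices. The functional $\omega$ has norm $\le1$ because $\pi_N(h)^T$ is unitary. So $\sum_g\mu_L(g)\,\mathrm{tr}_N(\pi_N(h)\pi_N(g)^*)\,\pi_M(g)$ is the slice of $\sum_g\mu_L(g)\overline{\pi_N(g)}\otimes\pi_M(g)$ by $\omega$, and has norm $\le\varepsilon(L)$ by Lemma 9. The sum over $g$ is finite and $\mathcal U$ is nonprincipal, so letting $N\to\mathcal U$ gives $\|\sum_g\mu_L(g)\tau_{\mathcal U}(e_he_g^*)\pi_M(g)\|\le\varepsilon(L)$ for every $M$. By (1), $\|\sum_g\mu_L(g)\tau_{\mathcal U}(e_he_g^*)e_g\|\le\varepsilon(L)\to0$, that is, $u(e_h)=0$. Since $J$ is an ideal, the sums of elements of $J$ and linear combinations of the $\tilde e(h)$ are dense in $Y$. So the $e_h$ span a dense subspace of $\mathcal E$, and $u$ induces the zero operator while $\mathrm{tr}\,u=1$. $\square$
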